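\title{A Non-Linearizable Action on $\mathbb{C}^5$ with the Luna Quotient of a Linear Action}

\begin{abstract}
A holomorphic action of a complex reductive group on $\mathbb{C}^n$ can be linearizable only if its Luna quotient is isomorphic to that of a linear action. We show that this condition is not sufficient. The group $G=(\mathbb{C}^*)^2\rtimes S_3$ has a polynomial action on $\mathbb{C}^5$ whose Luna quotient is isomorphic to that of a five-dimensional $G$-module, but which is not holomorphically linearizable; products with $\mathbb{C}^m$ give such actions on $\mathbb{C}^n$ for every $n\ge 5$. The action belongs to a family indexed by entire functions, all with the same Luna quotient, and we determine when two members of the family are equivariantly biholomorphic.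
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Quotients and types}

Throughout, complex spaces are reduced and actions are holomorphic. A complex reductive group $G$ is the complexification of a compact Lie group; it need not be connected. A \emph{$G$-module} is a finite-dimensional complex vector space with a linear action of $G$, and a \emph{$G$-biholomorphism} is a $G$-equivariant biholomorphic map.

An action of $G$ on $\mathbb{C}^n$ is \emph{linearizable} if there is a holomorphic automorphism $\varphi$ of $\mathbb{C}^n$ such that $\varphi\circ g\circ\varphi^{-1}$ is linear for every $g\in G$. Equivalently, $\mathbb{C}^n$ with this action is $G$-biholomorphic to a $G$-module. In this form the notion applies to an action on any manifold biholomorphic to $\mathbb{C}^n$ and does not depend on the choice of coordinates.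

Let $G$ act on a Stein manifold $X$. Orbits need not be closed, so the orbit space is in general not Hausdorff. Its substitute is the \emph{categorical quotient}: a Stein space $X/\!/G$ with a surjective $G$-invariant holomorphic map $\pi:X\to X/\!/G$ that has the following standard properties.
\begin{itemize}
\item[(Q1)] The holomorphic functions on $X/\!/G$ are, via $\pi^*$, the $G$-invariant holomorphic functions on $X$. They separate the points of $X/\!/G$, because this space is Stein.
\item[(Q2)] Every $G$-invariant holomorphic map from $X$ to a complex space factors uniquely through $\pi$. This property determines $\pi$ up to a unique biholomorphism of the target.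
\item[(Q3)] Every fiber of $\pi$ contains exactly one closed orbit.
\end{itemize}
If $G$ is finite, all orbits are closed and $X/\!/G$ is the orbit space $X/G$ with the quotient topology. An open subset of $X$ is \emph{saturated} if it is the preimage of an open subset of $X/\!/G$.

Let $Gx$ be a closed orbit with isotropy group $H=G_x$. Then $H$ acts linearly on $T_xX$ and preserves $T_x(Gx)$, and the $H$-module $N_x=T_xX/T_x(Gx)$ is the \emph{slice representation} at $x$. Two closed orbits $Gx$ and $Gx'$, possibly in different $G$-manifolds, have the \emph{same type} if there are $g\in G$ with $G_{x'}=gG_xg^{-1}$ and a linear isomorphism $A:N_x\to N_{x'}$ with $A(hn)=(ghg^{-1})A(n)$ for all $h\in G_x$, $n\in N_x$. The \emph{type over} $\xi\in X/\!/G$ is the type of the closed orbit in $\pi^{-1}(\xi)$. Two points of $X/\!/G$ lie in the same \emph{Luna stratum} if the types over them agree, and the \emph{Luna quotient} is $X/\!/G$ together with its strata and their types. The Luna quotients of two Stein $G$-manifolds $X$ and $Y$ are \emph{isomorphic} if there is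 a biholomorphism $X/\!/G\to Y/\!/G$ that maps each stratum onto a stratum of the same type.

Types can be compared locally over the quotient.

\begin{lemma}\label{lem:local}
Let $X,Y$ be Stein $G$-manifolds with quotient maps $\pi_X,\pi_Y$, let $\Omega\subset X$ and $\Omega'\subset Y$ be saturated open sets, and let $\Phi:\Omega\to\Omega'$ be a $G$-biholomorphism with $\pi_Y\circ\Phi=\phi\circ\pi_X$ for a map $\phi:\pi_X(\Omega)\to\pi_Y(\Omega')$. Then the type of $X$ over $\xi$ equals the type of $Y$ over $\phi(\xi)$ for every $\xi\in\pi_X(\Omega)$.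
\end{lemma}

\begin{proof}
Let $Gx$ be the closed orbit over $\xi$. It lies in $\Omega$ because $\Omega$ is saturated, so $G\Phi(x)$ is closed in $\Omega'$. The closure of $G\Phi(x)$ in $Y$ lies in the fiber $\pi_Y^{-1}(\phi(\xi))$, which is contained in $\Omega'$. Hence $G\Phi(x)$ is closed in $Y$, and it is the closed orbit over $\phi(\xi)$. Finally $G_{\Phi(x)}=G_x$, and $d\Phi_x$ induces an isomorphism of the slice representations.
\end{proof}

\subsection{The question}

A $G$-biholomorphism $X\to Y$ induces a biholomorphism of the quotients by (Q2), and this preserves types by Lemma~\ref{lem:local}. So a linearizable action has the Luna quotient of a linear action. The following question, posed in \cite{Kut}, asks for the converse.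

\begin{quote}
\emph{Let a reductive group $G$ act holomorphically on $\mathbb{C}^n$, and suppose that the Luna quotient of the action is isomorphic to the Luna quotient of an $n$-dimensional $G$-module $V$. Is the action linearizable?}
\end{quote}

The hypothesis is strong. By the slice theorem, closed orbits of the same type have $G$-biholomorphic saturated open neighborhoods. (We use this fact only in the present discussion.) So $X=\mathbb{C}^n$ and $V$ are built from the same local pieces, arranged over the same base. In two simple cases this forces linearizability.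

\begin{example}
Suppose that $V/\!/G$ is a point. Then $X/\!/G$ is a point, the only nonempty saturated open sets are $X$ and $V$, and the slice theorem gives $X\cong V$.
\end{example}

\begin{example}
Suppose that $G$ is finite and that $V^g$ has codimension at least $2$ for every $g\ne1$. Let $X^\circ\subset X$ and $V^\circ\subset V$ be the sets of points with trivial isotropy, and let $\phi:X/G\to V/G$ be an isomorphism of Luna quotients. It maps $X^\circ/G$ onto $V^\circ/G$, and the quotient maps are finite, so the analytic set $X\setminus X^\circ$ also has codimension at least $2$. Hence $X^\circ$ and $V^\circ$ are simply connected: they are the universal covers of $X^\circ/G$ and $V^\circ/G$, with deck group $G$. So $\phi$ lifts to a biholomorphism $\varphi:X^\circ\to V^\circ$ that conjugates one deck group onto the other. Both $\varphi$ and $\varphi^{-1}$ extend holomorphically across the sets of codimension at least $2$, and each $\varphi\circ g\circ\varphi^{-1}$ is linear.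
\end{example}

One would therefore guess that the answer is yes. What the hypothesis does not say is that the local isomorphisms given by the slice theorem can be chosen to cover one global map of the quotients. The counterexample lives in this gap.

\subsection{The results}

Let $\omega=\exp(2\pi i/3)$, let $T=(\mathbb{C}^*)^2\ni\lambda=(\lambda_1,\lambda_2)$, and let $S_3$ be generated by $\rho,\sigma$ with $\rho^3=\sigma^2=1$ and $\sigma\rho\sigma=\rho^{-1}$. Let $G=T\rtimes S_3$, where $\rho$ commutes with $T$ and conjugation by $\sigma$ exchanges $\lambda_1$ and $\lambda_2$. This group is reductive: it is the complexification of $(S^1)^2\rtimes S_3$. On $\mathbb{C}^7\ni(x,y_1,y_2,z_1,z_2,p_1,p_2)$ let $\lambda$ and $\rho$ multiply the coordinates by the factors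
\begin{equation}\label{eq:table}
\begin{array}{c|ccccccc}
 & x & y_1 & y_2 & z_1 & z_2 & p_1 & p_2\\ \hline
\lambda & \lambda_1\lambda_2 & \lambda_1^2 & \lambda_2^2 & \lambda_1^{-1} & \lambda_2^{-1} & \lambda_1 & \lambda_2\\
\rho & 1 & \omega & \omega^{-1} & 1 & 1 & \omega & \omega^{-1}
\end{array}
\end{equation}
and let $\sigma$ fix $x$ and exchange $y_1\leftrightarrow y_2$, $z_1\leftrightarrow z_2$, $p_1\leftrightarrow p_2$. Exchanging the columns in this way turns the row of $(\lambda_1,\lambda_2)$ into that of $(\lambda_2,\lambda_1)$ and the row of $\rho$ into that of $\rho^{-1}$, so these maps make $\mathbb{C}^7$ a $G$-module. Let $V=\{p_1=p_2=0\}=\mathbb{C}^5\ni(x,y_1,y_2,z_1,z_2)$, a submodule.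

For an entire function $c$ on $\mathbb{C}$ put $\eta(s)=s^2c(s^3)$, and let $X_c\subset\mathbb{C}^7$ be defined by
\begin{align}
p_1+xz_2\,\eta(z_2p_2)&=y_1z_1,\label{eq:one}\\
p_2+xz_1\,\eta(z_1p_1)&=y_2z_2.\label{eq:two}
\end{align}
We shall see that $X_c$ is a $G$-invariant closed submanifold. For $c=0$ it is the graph of the equivariant map $p_1=y_1z_1$, $p_2=y_2z_2$ over $V$, so $X_0\cong V$ as $G$-manifolds.

\begin{theorem}\label{thm:A}
Let $c\not\equiv0$ be entire, let $m\ge0$, and let $G$ act trivially on $\mathbb{C}^m$. Then $X_c\times\mathbb{C}^m$ is biholomorphic to $\mathbb{C}^{5+m}$, and its Luna quotient is isomorphic to that of the $G$-module $V\oplus\mathbb{C}^m$, but the action is not linearizable. For $c=1$, $X_c\cong\mathbb{C}^5$ algebraically and the action is polynomial.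
\end{theorem}

So the answer to the question is no, on $\mathbb{C}^n$ for every $n\ge5$. The second result is a complement and is not needed for the first.

\begin{theorem}\label{thm:B}
The manifolds $X_c$ and $X_{\tilde c}$ are $G$-biholomorphic if and only if either $c=\tilde c=0$, or $c,\tilde c\not\equiv0$ and there is $\kappa\in\mathbb{C}^*$ such that $c(s)$ and $\tilde c(\kappa s)$ have the same zero divisor on $\mathbb{C}$.
\end{theorem}

The functions $c(s)=s^k$, $k\ge0$, have different orders of vanishing at $0$. Hence a single Luna quotient is shared by infinitely many pairwise non-isomorphic actions on $\mathbb{C}^5$. We do not claim a classification of all $G$-manifolds with this Luna quotient.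

\section{What the Luna quotient forgets}\label{sec:model}

\subsection{The weights $(1,2,-1)$}

Let $\mathbb{C}^*$ act on $N=\mathbb{C}^3$ by $\lambda\cdot(x,y,z)=(\lambda x,\lambda^2y,\lambda^{-1}z)$, and put $u=xz$, $v=yz^2$. On the dense set $\{z\ne0\}$ the functions $(u,v,z)$ are coordinates with values in $\mathbb{C}^2\times\mathbb{C}^*$, and $\lambda$ moves only $z$. Therefore every invariant holomorphic function on $N$ is a holomorphic function of $(u,v)$, every holomorphic $f$ with $f(\lambda\,\cdot)=\lambda^{-1}f$ is $z$ times such a function, and $(u,v):N\to\mathbb{C}^2$ is the quotient (by the argument of Proposition~\ref{prop:quotient} below). The fiber over a point $(u,v)\ne0$ lies in $\{z\neq0\}$ and is a single free orbit; the closed orbit over $0$ is the origin. The strata are $\{0\}$ and $\mathbb{C}^2\setminus\{0\}$, so every automorphism $\psi$ of $\mathbb{C}^2$ with $\psi(0)=0$ is an automorphism of the Luna quotient.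

Not every such $\psi$ is induced by an equivariant automorphism $\Phi$ of $N$. If it is, then $\Phi^*z=bz$ with $b$ holomorphic, and
\[
\psi^*v=\Phi^*(yz^2)=\Phi^*(y)\,b^2z^2
\]
as functions on $N$. Write $\psi^*v=\alpha u+\beta v+(\text{terms of order}\ge2\text{ in }u,v)$. The function $v$ and the terms of order at least $2$ are divisible by $z^2$ on $N$, while $u=xz$ is not. Hence $\alpha=0$: the differential $d\psi_0$ preserves the line $\{v=0\}$. The module $N$ singles out a tangent direction at the origin of its quotient, namely the common kernel of the differentials of the functions that are divisible by $z^2$ upstairs, and the Luna quotient has no record of it.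

The direction can be tilted. For $\epsilon\in\mathbb{C}$ let $N_\epsilon=\{p+\epsilon x=yz\}\subset\mathbb{C}^4$, where $\lambda$ multiplies $p$ by $\lambda$, and use the invariants $u=xz$, $v=zp$. Now $yz^2=v+\epsilon u$, so the distinguished direction is $\{v+\epsilon u=0\}$. This tilt alone is harmless: $N_\epsilon$ is a graph over $N$, and the projection $N_\epsilon\to N$ is an equivariant isomorphism that covers the shear $(u,v)\mapsto(u,v+\epsilon u)$. A counterexample needs a tilt that can be undone locally, so that the types do not change, but not globally.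

\subsection{The plan}

The module $V$ contains two copies of this picture. Consider a point of $V$ with $x=y_1=z_1=0$ and $y_2z_2\ne0$. Its $T$-orbit is the closed curve $\{x=y_1=z_1=0,\ y_2z_2^2=\mathrm{const}\}$ and its isotropy group in $T$ is $\mathbb{C}^*\times\{1\}$, which acts on $V$ with weights $1,2,0,-1,0$. One weight $0$ belongs to the orbit, so the slice representation is $N$ plus a trivial line. The same holds with the indices exchanged.

On $X_c$ put
\[
u=xz_1z_2,\qquad v_1=z_1p_1,\qquad v_2=z_2p_2 .
\]
These functions are $T$-invariant and will identify $X_c/\!/T$ with $\mathbb{C}^3$. Multiplying \eqref{eq:one} by $z_1$ and \eqref{eq:two} by $z_2$ gives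
\begin{equation}\label{eq:tilt}
y_1z_1^2=v_1+u\,\eta(v_2),\qquad y_2z_2^2=v_2+u\,\eta(v_1).
\end{equation}
Thus $X_c$ is $V$ with the distinguished direction tilted by $\epsilon=\eta(v_2)$ along the line $\{u=v_1=0\}$ and by $\epsilon=\eta(v_1)$ along the line $\{u=v_2=0\}$. There are two ways to undo both tilts. One can apply the two shears one after the other,
\begin{equation}\label{eq:Fprime}
F'(u,v_1,v_2)=\bigl(u,\ v_1+u\eta(v_2),\ v_2+u\eta(v_1+u\eta(v_2))\bigr).
\end{equation}
This is an automorphism of $\mathbb{C}^3$, but it treats the two indices differently; it is the reason why $X_c\cong\mathbb{C}^5$ (Section~\ref{sec:Xc}). Or one can apply them simultaneously,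
\begin{equation}\label{eq:F}
F(u,v_1,v_2)=\bigl(u,\ v_1+u\eta(v_2),\ v_2+u\eta(v_1)\bigr).
\end{equation}
This map is symmetric, and it is invertible near each point of the two lines; it is the reason why the Luna quotients agree (Section~\ref{sec:types}). The group $S_3$ is there to exclude a map with the virtues of both: every $S_3$-equivariant automorphism of $\mathbb{C}^3$ preserves the plane $\{v_1=0\}$ (Section~\ref{sec:rigid}) and so cannot remove a nonzero tilt (Section~\ref{sec:nonlin}).

\section{The manifolds $X_c$}\label{sec:Xc}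

The form of $\eta$ is dictated by $\rho$. Since $\rho$ multiplies $v_1$ by $\omega$ and $v_2$ by $\omega^{-1}$ and fixes $u$, the equations \eqref{eq:tilt} are compatible with $\rho$ exactly when
\begin{equation}\label{eq:eta}
\eta(\omega s)=\omega^{-1}\eta(s),\qquad\text{equivalently}\qquad \eta(\omega^{-1}s)=\omega\,\eta(s),
\end{equation}
and comparing Taylor coefficients shows that these are the functions $s^2c(s^3)$. We also need the difference quotient
\[
E(r,s)=\int_0^1\eta'\bigl(s+\tau(r-s)\bigr)\,d\tau ,
\]
an entire function on $\mathbb{C}^2$ with $\eta(r)-\eta(s)=(r-s)E(r,s)$. It is a polynomial if $c$ is.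

\begin{proposition}\label{prop:C5}
Let $c$ be entire and put $y_2'=y_2+x^2z_1^2\,\eta(z_2p_2)\,E(y_1z_1^2,z_1p_1)$.
\begin{itemize}
\item[(a)] The set $X_c$ is $G$-invariant.
\item[(b)] It is a closed submanifold of $\mathbb{C}^7$, and $(x,y_1,y_2',z_1,z_2):X_c\to\mathbb{C}^5$ is biholomorphic. If $c$ is a polynomial, this map and its inverse are polynomial, and $G$ acts on $\mathbb{C}^5$ polynomially.
\item[(c)] The origin is a fixed point in $X_c$, and $T_0X_c=V$ as $G$-modules.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The arguments $z_1p_1$, $z_2p_2$ of $\eta$ are $T$-invariant. By \eqref{eq:table}, $\lambda$ multiplies each of $p_1$, $xz_2$, $y_1z_1$ by $\lambda_1$, so it preserves \eqref{eq:one}. The element $\rho$ multiplies $p_1$ and $y_1z_1$ by $\omega$, fixes $xz_2$, and multiplies $\eta(z_2p_2)$ by $\omega$ because of \eqref{eq:eta}. In \eqref{eq:two} all three terms are multiplied by $\lambda_2$ under $\lambda$ and by $\omega^{-1}$ under $\rho$. The element $\sigma$ exchanges the two equations.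

(b) Each equation can be solved for one $p_i$ in terms of the other; the difficulty is that substituting one into the other leaves $p_2$ on both sides. It reappears only in terms divisible by $z_2$, however, and these can be absorbed into $y_2$. In detail, \eqref{eq:one} defines the graph of $p_1=y_1z_1-xz_2\eta(z_2p_2)$ over $\mathbb{C}^6\ni(x,y_1,y_2,z_1,z_2,p_2)$. On this graph $y_1z_1^2-z_1p_1=xz_1z_2\eta(z_2p_2)$, hence
\[
xz_1\bigl(\eta(y_1z_1^2)-\eta(z_1p_1)\bigr)=xz_1\cdot xz_1z_2\,\eta(z_2p_2)\,E(y_1z_1^2,z_1p_1)=z_2(y_2'-y_2).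
\]
Adding this identity to \eqref{eq:two} shows that, on the graph, \eqref{eq:two} is equivalent to
\begin{equation}\label{eq:three}
p_2+xz_1\,\eta(y_1z_1^2)=y_2'z_2 .
\end{equation}
As a function on $\mathbb{C}^6$, $y_2'-y_2$ does not depend on $y_2$, so replacing $y_2$ by $y_2'$ is an automorphism of $\mathbb{C}^6$. In the new coordinates \eqref{eq:three} exhibits $X_c$ as the graph of $p_2$ over $\mathbb{C}^5\ni(x,y_1,y_2',z_1,z_2)$. All maps used are polynomial with polynomial inverse if $c$ is a polynomial, and then the linear action on $\mathbb{C}^7$ is transported to a polynomial action on $\mathbb{C}^5$.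

(c) In \eqref{eq:one} and \eqref{eq:two} all terms other than $p_1$ and $p_2$ vanish to order at least $2$ at the origin. So $0\in X_c$ and $T_0X_c\subset\{p_1=p_2=0\}=V$, with equality because both spaces have dimension $5$. The action on $T_0X_c$ is the restriction of the linear action on $\mathbb{C}^7$.
\end{proof}

\begin{remark}\label{rem:index2}
In the coordinates of (b) the subgroup $T\times\langle\rho\rangle$ of index $2$ acts linearly, as on $V$. Indeed, $\lambda$ multiplies $x^2z_1^2$ by $\lambda_2^2$. By \eqref{eq:eta}, $E(\omega r,\omega s)=\omega^{-2}E(r,s)=\omega E(r,s)$, so $\rho$ multiplies $y_2'-y_2$ by $\omega\cdot\omega=\omega^{-1}$. Thus $y_2'$ transforms like $y_2$. By \eqref{eq:tilt} and \eqref{eq:three}, the triple $(xz_1z_2,\,y_1z_1^2,\,y_2'z_2^2)$ equals $F'(u,v_1,v_2)$, so this partial linearization covers the map \eqref{eq:Fprime}. Without $\sigma$ there is no counterexample here.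
\end{remark}

\begin{example}
For $c=1$ we have $\eta(s)=s^2$ and $E(r,s)=r+s$. On $\mathbb{C}^5\ni(x,y_1,y_2',z_1,z_2)$ define successively
\[
p_2=y_2'z_2-xy_1^2z_1^5,\qquad p_1=y_1z_1-xz_2^3p_2^2,\qquad y_2=y_2'-x^2z_1^2z_2^2p_2^2\,(y_1z_1^2+z_1p_1).
\]
Then $T$ and $\rho$ act diagonally as on $V$, and $\sigma$ is the polynomial involution
\[
(x,y_1,y_2',z_1,z_2)\longmapsto\bigl(x,\ y_2,\ y_1+x^2z_1^2z_2^2p_1^2\,(y_2z_2^2+z_2p_2),\ z_2,\ z_1\bigr).
\]
\end{example}

\section{The quotients by $T$ and by $G$}\label{sec:quot}

Fix $m\ge0$ and put $Y_c=X_c\times\mathbb{C}^m$, with $G$ acting trivially on the second factor; we identify $Y_0$ with $V\oplus\mathbb{C}^m$. Let $M=\mathbb{C}^3\times\mathbb{C}^m\ni(u,v_1,v_2,a)$ with the action of $S_3$ given by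
\[
\rho(u,v_1,v_2,a)=(u,\omega v_1,\omega^{-1}v_2,a),\qquad \sigma(u,v_1,v_2,a)=(u,v_2,v_1,a),
\]
let $\chi:M\to Q=M/S_3$ be the orbit map, and let $\pi_c=(u,v_1,v_2,a):Y_c\to M$. By \eqref{eq:table}, $\pi_c(g\,\cdot)=\bar g\,\pi_c$ for $g\in G$ with image $\bar g\in S_3$. On $Y_0$ we have $\pi_0=(xz_1z_2,\,y_1z_1^2,\,y_2z_2^2,\,a)$. We regard functions on $M$ as functions on $Y_c$ via $\pi_c$.

As in the model case, everything rests on one dense chart. Let $G$ act on $M\times(\mathbb{C}^*)^2\ni(\mu,z_1,z_2)$ as follows: $\lambda$ fixes $\mu$ and sends $z_i$ to $\lambda_i^{-1}z_i$; $\rho$ acts on $\mu$ only; $\sigma$ acts on $\mu$ and exchanges $z_1,z_2$. This $G$-manifold does not depend on $c$.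

\begin{lemma}\label{lem:chart}
The set $Y_c^*=\{z_1z_2\ne0\}$ is open and dense in $Y_c$, and $(\pi_c,z_1,z_2):Y_c^*\to M\times(\mathbb{C}^*)^2$ is a $G$-biholomorphism.
\end{lemma}

\begin{proof}
Density holds because $z_1,z_2$ are among the coordinates on $Y_c\cong\mathbb{C}^{5+m}$. Equivariance follows from that of $\pi_c$ and from \eqref{eq:table}. By \eqref{eq:tilt}, a point of $Y_c^*$ is recovered from its image through
\[
x=\frac{u}{z_1z_2},\qquad p_1=\frac{v_1}{z_1},\qquad p_2=\frac{v_2}{z_2},\qquad y_1=\frac{v_1+u\eta(v_2)}{z_1^2},\qquad y_2=\frac{v_2+u\eta(v_1)}{z_2^2}.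
\]
Conversely, these formulas define a point of $Y_c^*$ for every $(\mu,z_1,z_2)$: the left side of \eqref{eq:one} becomes $(v_1+u\eta(v_2))/z_1=y_1z_1$, that of \eqref{eq:two} becomes $(v_2+u\eta(v_1))/z_2=y_2z_2$, and the point has the prescribed image.
\end{proof}

\begin{lemma}\label{lem:functions}
Let $f$ be a holomorphic function on $Y_c$. If $f$ is $T$-invariant, then $f=g\circ\pi_c$ with $g\in\mathcal{O}(M)$. If $f(\lambda\,\cdot)=\lambda_1^{-1}f$ for all $\lambda\in T$, then $f=z_1\cdot(g\circ\pi_c)$ with $g\in\mathcal{O}(M)$.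
\end{lemma}

\begin{proof}
On $Y_c^*\cong M\times(\mathbb{C}^*)^2$ the function $f$, respectively $f/z_1$, is invariant under $T$, which acts transitively on the second factor. So it equals $g(\mu)$, its value at $(\mu,1,1)$, and $g$ is holomorphic on all of $M$. The identity $f=g\circ\pi_c$, respectively $f=z_1\cdot(g\circ\pi_c)$, extends to $Y_c$ by density.
\end{proof}

\begin{proposition}\label{prop:quotient}
For every $c$, the map $\pi_c:Y_c\to M$ is the categorical quotient by $T$, and $\chi\circ\pi_c:Y_c\to Q$ is the categorical quotient by $G$. The $G$-saturated open subsets of $Y_c$ are the sets $\pi_c^{-1}(U)$ with $U\subset M$ open and $S_3$-invariant.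
\end{proposition}

\begin{proof}
The manifold $Y_c\cong\mathbb{C}^{5+m}$ is Stein. Let $\pi:Y_c\to Y_c/\!/T$ be the quotient map. By (Q2) there is a holomorphic map $\bar\pi_c:Y_c/\!/T\to M$ with $\bar\pi_c\circ\pi=\pi_c$. Let $\iota:M\to Y_c$ send $\mu$ to the point $(\mu,1,1)$ of the chart. Then $\pi_c\circ\iota=\mathrm{id}_M$, that is, $\bar\pi_c\circ(\pi\circ\iota)=\mathrm{id}_M$. For the other composition, let $f=g\circ\pi_c$ be any $T$-invariant holomorphic function on $Y_c$. Then $f\circ\iota\circ\pi_c=g\circ\pi_c=f$. By (Q1) this says that no holomorphic function on $Y_c/\!/T$ separates $\pi(\iota(\pi_c(y)))$ from $\pi(y)$, so these points are equal for all $y\in Y_c$. As $\pi$ is surjective, $(\pi\circ\iota)\circ\bar\pi_c=\mathrm{id}$. Hence $\bar\pi_c$ is biholomorphic.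

Let $\Psi$ be a $G$-invariant holomorphic map from $Y_c$ to a complex space. It is $T$-invariant, so $\Psi=\Psi'\circ\pi_c$ with $\Psi'$ holomorphic on $M$. Since $\pi_c$ is surjective and equivariant, $\Psi'$ is $S_3$-invariant and factors through $\chi$. The factorization is unique because $\chi\circ\pi_c$ is surjective. So $\chi\circ\pi_c$ has property (Q2). The last assertion holds because the preimages under $\chi$ of the open subsets of $Q$ are the $S_3$-invariant open subsets of $M$.
\end{proof}

\section{The Luna quotients agree}\label{sec:types}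

All $Y_c$ now have the same quotient space $Q$, and it remains to compare types. Let
\[
Z_1=\{u=v_1=0\},\qquad Z_2=\{u=v_2=0\},\qquad Z=Z_1\cup Z_2\subset M,
\]
a closed $S_3$-invariant set. Away from $Z$ the chart of Lemma~\ref{lem:chart} compares $Y_c$ with $Y_0$ over the identity. Near $Z$ the chart misses part of the fibers, and we use instead the projection $\mathrm{pr}:Y_c\to Y_0=V\oplus\mathbb{C}^m$ that forgets $p_1,p_2$. It is $G$-equivariant. Extend the map $F$ of \eqref{eq:F} to $M$ by the identity on $\mathbb{C}^m$. Then \eqref{eq:tilt} says that $\pi_0\circ\mathrm{pr}=F\circ\pi_c$. The map $F$ commutes with $\sigma$ by symmetry, and with $\rho$ because \eqref{eq:eta} gives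
\[
\omega v_1+u\eta(\omega^{-1}v_2)=\omega\bigl(v_1+u\eta(v_2)\bigr),\qquad \omega^{-1}v_2+u\eta(\omega v_1)=\omega^{-1}\bigl(v_2+u\eta(v_1)\bigr).
\]

\begin{lemma}\label{lem:lift}
Let $U\subset M$ be open and suppose that $F$ maps $U$ biholomorphically onto an open set $F(U)$. Then $\mathrm{pr}:\pi_c^{-1}(U)\to\pi_0^{-1}(F(U))$ is biholomorphic.
\end{lemma}

\begin{proof}
For $n=(x,y_1,y_2,z_1,z_2,a)\in\pi_0^{-1}(F(U))$ let $(u,v_1,v_2,a)=(F|_U)^{-1}(\pi_0(n))$. This point depends holomorphically on $n$ and satisfies $u=xz_1z_2$, $v_1+u\eta(v_2)=y_1z_1^2$ and $v_2+u\eta(v_1)=y_2z_2^2$. Put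
\begin{equation}\label{eq:pinv}
p_1=y_1z_1-xz_2\,\eta(v_2),\qquad p_2=y_2z_2-xz_1\,\eta(v_1),
\end{equation}
and let $j(n)$ be the point $n$ completed by these $p_1,p_2$. Then $z_1p_1=y_1z_1^2-u\eta(v_2)=v_1$ and $z_2p_2=y_2z_2^2-u\eta(v_1)=v_2$. So \eqref{eq:pinv} turns into \eqref{eq:one} and \eqref{eq:two}, and $j(n)\in Y_c$ with $\pi_c(j(n))=(u,v_1,v_2,a)\in U$ and $\mathrm{pr}(j(n))=n$. Conversely, let $y\in\pi_c^{-1}(U)$ and $n=\mathrm{pr}(y)$. Then $\pi_0(n)=F(\pi_c(y))$, so $(F|_U)^{-1}(\pi_0(n))=\pi_c(y)$, and the coordinates $p_1,p_2$ of $y$ satisfy \eqref{eq:pinv} by \eqref{eq:one} and \eqref{eq:two}. Hence $j(n)=y$.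
\end{proof}

\begin{proposition}\label{prop:luna}
For every entire $c$ and every $\xi\in Q$, the types of $Y_c$ and of $Y_0$ over $\xi$ agree. Hence $\mathrm{id}_Q$ is an isomorphism of the Luna quotients of $X_c\times\mathbb{C}^m$ and $V\oplus\mathbb{C}^m$.
\end{proposition}

\begin{proof}
Let $\xi=\chi(\mu_0)$.

Suppose first that $\mu_0\notin Z$. If $z_i=0$ at a point of $Y_c$, then $u=v_i=0$ there. So $\pi_c^{-1}(M\setminus Z)\subset Y_c^*$, and Lemma~\ref{lem:chart} identifies this set with $(M\setminus Z)\times(\mathbb{C}^*)^2$. The same holds for $c=0$. We obtain a $G$-biholomorphism $\pi_c^{-1}(M\setminus Z)\to\pi_0^{-1}(M\setminus Z)$ of saturated open sets over the identity, and Lemma~\ref{lem:local} applies.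

Now suppose that $\mu_0\in Z$. Since $u=0$ on $Z$, the map $F$ fixes every point of the orbit $S_3\mu_0\subset Z$. Expanding the Jacobian matrix along its first row $(1,0,\dots,0)$ gives
\[
\det dF=1-u^2\,\eta'(v_1)\,\eta'(v_2),
\]
which equals $1$ on $Z$. Let $U$ be the union of the open balls of radius $\delta$ around the points of $S_3\mu_0$. It is $S_3$-invariant because $S_3$ acts unitarily. For small $\delta$, the inverse function theorem shows that $F$ maps each ball biholomorphically onto an open set. Since $F$ is continuous and fixes the finitely many centers, the images of different balls are disjoint for small $\delta$. So $F$ maps $U$ biholomorphically onto the open set $F(U)$, which is $S_3$-invariant by equivariance. By Lemma~\ref{lem:lift}, $\mathrm{pr}$ is a $G$-biholomorphism between the saturated open sets $\pi_c^{-1}(U)$ and $\pi_0^{-1}(F(U))$, and it covers the map $\chi(\mu)\mapsto\chi(F(\mu))$. This map is not the identity, but it fixes $\xi$, and that is all Lemma~\ref{lem:local} needs.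
\end{proof}

If $c\not\equiv0$, then $\eta$ is not constant, so $\det dF$ has zeros and $F$ is not an automorphism of $M$. The projection $\mathrm{pr}$ therefore linearizes the action only locally.

\section{Rigidity of $S_3$-equivariant automorphisms}\label{sec:rigid}

The space $M$ has many automorphisms, and to exclude a linearization we must control all those that commute with $S_3$. Such a map preserves the three mirrors of $S_3$. They belong to the pencil of hyperplanes through $\{v_1=v_2=0\}$, which is parametrized by $\mathbb{P}^1$, and $\mathbb{P}^1$ minus three points receives no nonconstant holomorphic map from an affine space. This forces the automorphism to preserve every member of the pencil.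

\begin{lemma}\label{lem:rigid}
Let $\psi:M\to M$ be an $S_3$-equivariant biholomorphism. Then there is a nowhere vanishing $h\in\mathcal{O}(M)$ with $\psi^*v_1=hv_1$ and $\psi^*v_2=hv_2$.
\end{lemma}

\begin{proof}
Since $\sigma\rho^{-j}(u,v_1,v_2,a)=(u,\omega^{j}v_2,\omega^{-j}v_1,a)$, the fixed-point set of $\sigma\rho^{-j}$ is the hyperplane $P_j=\{v_1=\omega^jv_2\}$, $j=0,1,2$. The fixed-point set of $\rho$ is $L=\{v_1=v_2=0\}\subset P_j$. An equivariant bijection maps the fixed-point set of each group element onto itself, so $\psi(P_j)=P_j$ and $\psi(L)=L$. Let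
\[
\theta=[v_1:v_2]:M\setminus L\to\mathbb{P}^1,\qquad M^\circ=M\setminus(P_0\cup P_1\cup P_2),\qquad D=\mathbb{P}^1\setminus\{1,\omega,\omega^2\},
\]
where $\tau=v_1/v_2$ is the coordinate on $\mathbb{P}^1$. Then $M^\circ=\theta^{-1}(D)$, $\psi(M^\circ)=M^\circ$, and $\theta\circ\psi$ is holomorphic on $M\setminus L$.

\emph{Step 1: $\psi$ descends to $D$.} The fiber of $\theta$ over $[r_1:r_2]\in D$ is the image of the map $\mathbb{C}^{2+m}\to M^\circ$, $(u,s,a)\mapsto(u,r_1\exp s,r_2\exp s,a)$. Composing with $\theta\circ\psi$ gives a holomorphic map $\mathbb{C}^{2+m}\to D$. It lifts to the universal cover of $D$, which is the unit disc, so it is constant by Liouville's theorem. Hence $\theta\circ\psi=\nu\circ\theta$ on $M^\circ$ for a map $\nu:D\to D$. The same argument for $\psi^{-1}$ gives a map inverse to $\nu$, so $\nu$ is bijective.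

\emph{Step 2: $\nu=\mathrm{id}$.} For $\tau\in D\setminus\{\infty\}$ we have $\nu(\tau)=\theta(\psi(0,\tau,1,0))$. The right side is a holomorphic map $\mathbb{C}\to\mathbb{P}^1$, and its value at $\tau=\omega^j$ is $\omega^j$, because $\psi$ maps $P_j\setminus L$ to itself. Near $\infty$ we have $\nu(\tau)=\theta(\psi(0,1,1/\tau,0))$, which is holomorphic in $1/\tau$. So $\nu$ extends to a holomorphic bijection of $\mathbb{P}^1$ that fixes $1,\omega,\omega^2$. It is a M\"obius transformation with three fixed points, hence the identity.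

\emph{Step 3: the function $h$.} By Step 2, $v_1\,\psi^*v_2=v_2\,\psi^*v_1$ on $M^\circ$, hence on $M$ by density. So $\psi^*v_1$ vanishes on $\{v_1=0,\ v_2\ne0\}$, hence on $\{v_1=0\}$, and $\psi^*v_1=hv_1$ with $h\in\mathcal{O}(M)$. Then $v_1(\psi^*v_2-hv_2)=0$, so $\psi^*v_2=hv_2$. For $\psi^{-1}$ we obtain $(\psi^{-1})^*v_1=\hat hv_1$ with $\hat h\in\mathcal{O}(M)$. Applying $\psi^*$ gives $v_1=(\hat h\circ\psi)\,h\,v_1$, so $(\hat h\circ\psi)\,h=1$ and $h$ has no zeros.
\end{proof}

Both generators are needed. The automorphism $(u,v_1+v_2^2,v_2,a)$ commutes with $\rho$, the automorphism $(u,v_1+u,v_2+u,a)$ commutes with $\sigma$, and neither preserves $\{v_1=0\}$.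

\section{The action is not linearizable}\label{sec:nonlin}

The next lemma collects what a $G$-biholomorphism between two members of the family must do.

\begin{lemma}\label{lem:induced}
Let $c,\tilde c$ be entire and let $\Phi:Y_c\to Y_{\tilde c}$ be a $G$-biholomorphism. Then there are an $S_3$-equivariant biholomorphism $\psi$ of $M$ with $\pi_{\tilde c}\circ\Phi=\psi\circ\pi_c$ and nowhere vanishing functions $h,b\in\mathcal{O}(M)$ with $\psi^*v_1=hv_1$, $\psi^*v_2=hv_2$ and $\Phi^*z_1=bz_1$.
\end{lemma}

\begin{proof}
The components of $\pi_{\tilde c}\circ\Phi$ are $T$-invariant, so Lemma~\ref{lem:functions} gives a holomorphic $\psi$ with $\pi_{\tilde c}\circ\Phi=\psi\circ\pi_c$. It is $S_3$-equivariant because $\pi_c$ is surjective and $\pi_c,\pi_{\tilde c},\Phi$ are equivariant. The map obtained from $\Phi^{-1}$ is inverse to $\psi$, again by surjectivity. Lemma~\ref{lem:rigid} gives $h$. The function $\Phi^*z_1$ satisfies $(\Phi^*z_1)(\lambda\,\cdot)=\lambda_1^{-1}\Phi^*z_1$, so $\Phi^*z_1=bz_1$ by Lemma~\ref{lem:functions}. For $\Phi^{-1}$ we get $(\Phi^{-1})^*z_1=\hat bz_1$,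 and applying $\Phi^*$ gives $z_1=(\hat b\circ\psi)\,b\,z_1$. Hence $(\hat b\circ\psi)\,b=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Proposition~\ref{prop:C5} gives $Y_c\cong\mathbb{C}^{5+m}$ and the statement for $c=1$, and Proposition~\ref{prop:luna} gives the isomorphism of Luna quotients. Suppose that the action on $Y_c$ is linearizable, and let $\Phi:Y_c\to V'$ be a $G$-biholomorphism onto a $G$-module.

We first identify $V'$. The vector $\Phi(0)$ is fixed by $G$, so translation by $-\Phi(0)$ is $G$-equivariant, and we may assume that $\Phi(0)=0$. Then $d\Phi_0:T_0Y_c\to T_0V'=V'$ is an isomorphism of $G$-modules, and $T_0Y_c\cong V\oplus\mathbb{C}^m$ by Proposition~\ref{prop:C5}(c). So we may take $V'=Y_0$.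

Let $h,b$ be as in Lemma~\ref{lem:induced} with $\tilde c=0$. On $Y_0$ we have $v_1=y_1z_1^2$, and on $Y_c$ we have $v_1=z_1p_1$. Pulling back the first identity gives
\[
h\,z_1p_1=\Phi^*(y_1)\,b^2z_1^2\quad\text{on }Y_c .
\]
Since $\{z_1\neq0\}$ is dense, $hp_1=\Phi^*(y_1)\,b^2z_1$. As $h$ has no zeros, $p_1$ vanishes on $\{z_1=0\}\subset Y_c$.

Here, and only here, we use $c\not\equiv0$: choose $s\in\mathbb{C}$ with $\eta(s)\ne0$. At the point
\[
x=1,\quad y_1=0,\quad y_2=s,\quad z_1=0,\quad z_2=1,\quad p_1=-\eta(s),\quad p_2=s,\quad a=0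
\]
equation \eqref{eq:one} reads $-\eta(s)+\eta(s)=0$ and \eqref{eq:two} reads $s=s$. So the point lies in $Y_c$, and it has $z_1=0$ and $p_1\ne0$. This contradiction shows that the action is not linearizable.
\end{proof}

\section{Isomorphisms within the family}\label{sec:B}

In this section $m=0$, so $Y_c=X_c$ and $M=\mathbb{C}^3$; we write $\eta(s)=s^2c(s^3)$ and $\tilde\eta(s)=s^2\tilde c(s^3)$. Lemma~\ref{lem:rigid} restricts $\psi^*v_1$ and $\psi^*v_2$ but says nothing about $\psi^*u$. Multiplying $u$ by a nowhere vanishing function changes the tilt $\eta$ by such a function, and multiplying $v_1,v_2$ by a constant rescales its argument. Theorem~\ref{thm:B} says that the zero divisor up to rescaling, which these operations preserve, is the complete invariant.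

\begin{proof}[Proof of Theorem~\ref{thm:B}, necessity]
Let $\Phi:X_c\to X_{\tilde c}$ be a $G$-biholomorphism, with $\psi,h,b$ as in Lemma~\ref{lem:induced}. We compute $\psi$ to first order along $Z_1$ and then compare the two tilts.

\emph{The map $\psi$ on $Z_1$.} For $z_1=0$ the equations of $X_c$ read $p_2=y_2z_2$ and $p_1=-xz_2\eta(z_2p_2)$. So $x,y_1,y_2,z_2$ are free coordinates on $\{z_1=0\}\subset X_c$, and there $u=v_1=0$ and $v_2=y_2z_2^2$. Hence $\pi_c(\{z_1=0\})=Z_1$, and the same holds for $\tilde c$. Since $b$ has no zeros, $\Phi$ maps $\{z_1=0\}$ onto $\{z_1=0\}$, so $\psi(Z_1)=Z_1$. Thus $s\mapsto h(0,0,s)s$ is an automorphism of $\mathbb{C}$ that fixes $0$. It is therefore linear, and $h(0,0,s)=\gamma$ is a nonzero constant.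

\emph{First order.} Let $I=(u,v_1)\subset\mathcal{O}(M)$. By Taylor expansion in $u,v_1$, it consists of the functions vanishing on $Z_1$, and since $\psi^*u\in I$,
\[
\psi^*u\equiv\alpha(v_2)\,u+\beta(v_2)\,v_1\pmod{I^2}
\]
with $\alpha,\beta$ entire. At a point of $Z_1$ we have $d(\psi^*u)=\alpha\,du+\beta\,dv_1$ and $d(hv_1)=\gamma\,dv_1$, while $d(hv_2)=\gamma\,dv_2+v_2\,dh$, where $dh$ has no $dv_2$-component because $h$ is constant on $Z_1$. So $\det d\psi=\alpha\gamma^2$ along $Z_1$, and $\alpha$ has no zeros.

\emph{Comparing the tilts.} Pulling back the identity $v_1+u\tilde\eta(v_2)=y_1z_1^2$ from $X_{\tilde c}$ gives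
\[
hv_1+(\psi^*u)\,\tilde\eta(hv_2)=\Phi^*(y_1)\,b^2z_1^2\quad\text{on }X_c .
\]
The functions $h-\gamma$ and $\tilde\eta(hv_2)-\tilde\eta(\gamma v_2)$ vanish on $Z_1$ and so lie in $I$. Hence the left side is congruent to $\gamma v_1+(\alpha u+\beta v_1)\tilde\eta(\gamma v_2)$ modulo $I^2$. On $X_c$ both $u$ and $v_1$ are divisible by $z_1$, so elements of $I^2$ are divisible by $z_1^2$; moreover $v_1\equiv-u\eta(v_2)$ modulo $z_1^2$ by \eqref{eq:tilt}. Substituting this and $u=xz_1z_2$, we find that
\[
xz_1z_2\Bigl(-\gamma\,\eta(v_2)+\bigl(\alpha(v_2)-\beta(v_2)\eta(v_2)\bigr)\tilde\eta(\gamma v_2)\Bigr)\in z_1^2\,\mathcal{O}(X_c).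
\]
Divide by $z_1$ and evaluate at the point of $\{z_1=0\}$ with $x=z_2=1$, $y_1=0$, $y_2=s$, where $v_2=s$:
\begin{equation}\label{eq:compare}
\gamma\,\eta(s)=\bigl(\alpha(s)-\beta(s)\eta(s)\bigr)\,\tilde\eta(\gamma s)\qquad(s\in\mathbb{C}).
\end{equation}
If $\tilde\eta\equiv0$, then $\eta\equiv0$. If $\eta\equiv0$, then $\alpha(s)\tilde\eta(\gamma s)=0$ for all $s$, so $\tilde\eta\equiv0$. Suppose that neither vanishes identically. At a zero of $\eta$ the bracket in \eqref{eq:compare} equals $\alpha\ne0$, so $\eta(s)$ and $\tilde\eta(\gamma s)$ vanish there to the same order; where $\eta(s)\ne0$, also $\tilde\eta(\gamma s)\ne0$. With $\kappa=\gamma^3$ we have $\tilde\eta(\gamma s)=\gamma^2s^2\tilde c(\kappa s^3)$, so $c(s^3)$ and $\tilde c(\kappa s^3)$ have the same divisor. For an entire $k\not\equiv0$, the order of $k(s^3)$ at $s_0$ is the order of $k$ at $s_0^3$, multiplied by $3$ if $s_0=0$. Hence $c(s)$ and $\tilde c(\kappa s)$ have the same divisor.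
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, sufficiency]
If $c=\tilde c=0$ there is nothing to prove. Otherwise $c(s)/\tilde c(\kappa s)$ is entire without zeros, so $c(s)=\exp(g(s))\,\tilde c(\kappa s)$ with $g$ entire. Choose $\gamma$ with $\gamma^3=\kappa$. To adjust both tilts equivariantly we need an $S_3$-invariant function that restricts to $g(v_2^3)$ on $Z_1$ and to $g(v_1^3)$ on $Z_2$, and $g(v_1^3+v_2^3)$ does this. Put
\[
\alpha(v_1,v_2)=\gamma^{-1}\exp g(v_1^3+v_2^3),\qquad \psi(u,v_1,v_2)=(\alpha u,\gamma v_1,\gamma v_2).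
\]
Then $\psi$ is an $S_3$-equivariant automorphism of $M$, so $\psi\times\mathrm{id}$ is a $G$-biholomorphism $X_c^*\to X_{\tilde c}^*$ in the charts of Lemma~\ref{lem:chart}. The point is to extend it across $\{z_1z_2=0\}$.

The function $B(v_1,v_2)=\alpha(v_1,v_2)\,\tilde\eta(\gamma v_2)-\gamma\,\eta(v_2)$ vanishes for $v_1=0$, because
\[
\gamma^{-1}\exp(g(v_2^3))\,\gamma^2v_2^2\,\tilde c(\kappa v_2^3)=\gamma\,v_2^2\,c(v_2^3).
\]
So $B=v_1B_1$ with $B_1$ entire on $\mathbb{C}^2$. Define a holomorphic map $\Phi:X_c\to\mathbb{C}^7$ by $\tilde x=\alpha x$, $\tilde z_i=z_i$, $\tilde p_i=\gamma p_i$ and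
\[
\tilde y_1=\gamma y_1+xz_2p_1B_1(v_1,v_2),\qquad \tilde y_2=\gamma y_2+xz_1p_2B_1(v_2,v_1).
\]
By \eqref{eq:one} and $z_1p_1=v_1$,
\[
\tilde y_1\tilde z_1=\gamma\bigl(p_1+xz_2\eta(v_2)\bigr)+xz_2B(v_1,v_2)=\gamma p_1+\alpha xz_2\,\tilde\eta(\gamma v_2)=\tilde p_1+\tilde x\tilde z_2\,\tilde\eta(\tilde z_2\tilde p_2).
\]
By \eqref{eq:two}, $z_2p_2=v_2$ and the symmetry of $\alpha$,
\[
\tilde y_2\tilde z_2=\gamma\bigl(p_2+xz_1\eta(v_1)\bigr)+xz_1B(v_2,v_1)=\gamma p_2+\alpha xz_1\,\tilde\eta(\gamma v_1)=\tilde p_2+\tilde x\tilde z_1\,\tilde\eta(\tilde z_1\tilde p_1).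
\]
So $\Phi(X_c)\subset X_{\tilde c}$. Since $\tilde x\tilde z_1\tilde z_2=\alpha u$ and $\tilde z_i\tilde p_i=\gamma v_i$, the map $\Phi$ equals $\psi\times\mathrm{id}$ on $X_c^*$, and it is $G$-equivariant by density.

For the inverse, note that $\tilde c(s)=\exp(-g(\kappa^{-1}s))\,c(\kappa^{-1}s)$ and
\[
\psi^{-1}(u,v_1,v_2)=\bigl(\gamma\exp\bigl(-g(\kappa^{-1}(v_1^3+v_2^3))\bigr)u,\ \gamma^{-1}v_1,\ \gamma^{-1}v_2\bigr).
\]
This is the map constructed above for the pair $(\tilde c,c)$, with $\gamma^{-1}$, $\kappa^{-1}$ and $-g(\kappa^{-1}\,\cdot)$ in place of $\gamma$, $\kappa$ and $g$. So $\psi^{-1}\times\mathrm{id}$ extends to a holomorphic map $X_{\tilde c}\to X_c$. The two extensions are mutually inverse on dense open sets, hence everywhere.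
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kut}
Frank Kutzschebauch,
\emph{Manifolds with infinite dimensional group of holomorphic automorphisms and the Linearization Problem},
arXiv:1903.00970 (2019).

\end{thebibliography}
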